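# Mixed tilings of Aztec diamonds modulo powers of two, and a hidden period 3

## 1. The residues of $M(n)$ modulo $2^k$

For $n\ge 0$ let $M(n)$ be the number of tilings of the Aztec diamond of order $n$ by dominos and square tetrominoes (definitions in Section 2). Put $[P]=1$ if the statement $P$ holds and $[P]=0$ otherwise.

**Theorem 1.** For every $k\ge 5$, $M(2^k)-M(0)\equiv 16\pmod{32}$. Hence $2^k\nmid M(2^k)-M(0)$.

**Theorem 2.**

* (a) For $1\le k\le 4$ and all $n\ge 0$: $2^k\mid M(n+2^k)-M(n)$.
* (b) For $k\ge 5$ and $n\ge 0$: $M(n+2^k)-M(n)\equiv 16\big([3\mid n+2^k]-[3\mid n]\big)\pmod{32}$. In particular $32\mid M(n+32)-M(n)$ if and only if $n\equiv 2\pmod 3$.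
* (c) $M$ mod $32$ is purely periodic with least period exactly $96$. For $k\ge5$, every eventual period of $M$ mod $2^k$ is a multiple of $96$; in particular no power of $2$ is an eventual period.

These theorems settle Conjecture 1, taken from James Propp, "Some 2-adic conjectures concerning polyomino tilings of Aztec diamonds", arXiv:2204.00158 (2022). It says that for all $k\ge1$ the residue of $M(n)$ mod $2^k$ is periodic with period dividing $2^k$, that is, $2^k\mid M(n+2^k)-M(n)$ for all $k\ge 1$, $n\ge 0$. So the conjecture holds for $k\le 4$ and fails for every $k\ge5$; for instance $M(32)\equiv 17\not\equiv 1=M(0)\pmod{32}$.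

## 2. Dominos, square tetrominoes, and the first values

**Definition.** A *domino* is a rectangle $[i,i+1]\times[j,j+2]$ or $[i,i+2]\times[j,j+1]$ with $i,j\in\mathbb Z$. A *square tetromino* is a square $[i,i+2]\times[j,j+2]$ with $i,j\in\mathbb Z$. The *Aztec diamond* $AD_n$ of order $n$ is the union of the unit squares $[i,i+1]\times[j,j+1]$, $i,j\in\mathbb Z$, contained in $\{(x,y):|x|+|y|\le n+1\}$.

The diamond $AD_0$ is empty, so $M(0)=1$. The diamond $AD_1$ is a $2\times2$ square: two domino tilings and one tetromino, so $M(1)=3$. The next values given with the problem are $M(2)=19$, $M(3)=293$, $M(4)=10917$. On these the conjecture looks sound: $M(2)-M(0)=18$, $M(3)-M(1)=290$ and $M(4)-M(2)=10898$ are even, and $M(4)-M(0)=10916=4\cdot 2729$.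

A *period* of a sequence mod $m$ is a $p\ge1$ with $M(n+p)\equiv M(n)\pmod m$ for all $n\ge0$. An *eventual period* is required to satisfy this only for all sufficiently large $n$.

The surprise in Theorem 2 is the number $3$. A question that involves only powers of $2$ has an answer that depends on $n$ mod $3$. We shall see that the $3$ is, up to sign, the determinant of a $4\times4$ matrix attached to a single small poset.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $|p|$ is the sum of the entries of a vector $p$. We use the following standard facts.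

**Fact 1 (integer-valued polynomials).** If a polynomial $f\in\mathbb Q[t]$ takes integer values at all large integers, then $f$ is an integer combination of the $\binom ti$. Indeed $f(t+N)=\sum_i a_i\binom ti$ with $a_i=(\Delta^if)(N)\in\mathbb Z$ for large $N$, where $\Delta g(t)=g(t+1)-g(t)$; and $\binom{t-N}{i}=\sum_l\binom tl\binom{-N}{i-l}$. Moreover $\sum_n\binom niz^n=z^i/(1-z)^{i+1}$.

**Fact 2 (rational series).** A rational function whose only pole is at $z=1$ and which tends to $0$ at $\infty$ is a combination of $(1-z)^{-i}$, $i\ge1$. So its $n$-th coefficient, a combination of the $\binom{n+i-1}{i-1}$, is a polynomial in $n$ for all $n\ge0$. If it has the form (Laurent polynomial)$/(1-z)^N$, its coefficients agree with a polynomial for all large $n$ only.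

**Fact 3 (ideals and antichains).** In a poset, an *antichain* is a set of pairwise incomparable elements, and an *order ideal* is a set $I$ such that $p\le q\in I$ implies $p\in I$. In a finite poset, $I\mapsto\max I$ (its set of maximal elements) is a bijection from order ideals to antichains.

## 3. Tilings as weighted antichains in $\mathbb N^4$

Let
$$X_n=\{(a,b,c,d)\in\mathbb N^4:\ a+b+c+d\in\{n-1,n-2\}\},$$
ordered by $p\le q\iff a_p\le a_q,\ b_p\le b_q,\ c_p\ge c_q,\ d_p\ge d_q$. Let $c_j(n)$ be the number of $j$-element antichains of $X_n$.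

**Proposition 3.** For all $n\ge0$,
$$M(n)=\sum_{j\ge0}2^jc_j(n).\tag{1}$$

Before the proof, two tests. For $n=1$, $X_1=\{(0,0,0,0)\}$, and $1+2\cdot1=3$. For $n=2$, $X_2$ consists of $0$ and the four unit vectors, with $e_c,e_d\le 0\le e_a,e_b$. The antichains are $\emptyset$, five singletons, $\{e_a,e_b\}$ and $\{e_c,e_d\}$. So $1+2\cdot5+4\cdot2=19$, as it should be. Note also that (1) makes $M(n)$ odd, which is the case $k=1$ of Theorem 2(a).

*Proof of Proposition 3.* For $n=0$ the poset is empty and both sides are $1$. Let $n\ge1$.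

**Step 1 (geometry of the diamond).** This step fixes the vertices and the boundary, on which heights will be prescribed. A *cell* is a unit square of $AD_n$. For $i,j\ge0$, $[i,i+1]\times[j,j+1]$ is a cell iff $i+j\le n-1$; the other quadrants are symmetric. So $AD_n$ is the union of the rectangles $[-i,i]\times[-(n+1-i),n+1-i]$, $1\le i\le n$. Each is convex and contains the origin, so $AD_n$ is star-shaped, hence simply connected.

Let $V$ be the set of corners of cells. Call $v=(x,y)\in V$ *even* if $x+y\equiv n$ and *odd* if $x+y\equiv n+1\pmod2$. The *interior* points, those whose four surrounding cells all lie in $AD_n$, are the points with $|x|+|y|\le n-1$. The remaining points of $V$, the *boundary* points, are the even points with $|x|+|y|=n$ and the odd points with $|x|+|y|=n+1$, $xy\ne0$.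

An *edge* is a side of a cell; it joins an even and an odd point. A *boundary edge* is a side of exactly one cell. An edge with an interior endpoint is a side of two cells. An edge joining two boundary points goes from an even $(x,y)$ with $|x|+|y|=n$ either horizontally to $(x\pm1,y)$ with $|x\pm1|=|x|+1$ (when $y\ne0$), or vertically to $(x,y\pm1)$ with $|y\pm1|=|y|+1$ (when $x\ne0$). Such an edge is a side of one cell only: for $x\ge 0$, $y>0$ and the edge to $(x+1,y)$, the square below has $i+j=x+y-1=n-1$ and the square above has $i+j=n$; the other cases are symmetric. So the boundary edges are exactly the edges joining two boundary points. They form a closed path through all boundary points: $(0,n),(1,n),(1,n-1),(2,n-1),\dots,(n,1),(n,0)$, then on through the other quadrants.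

**Step 2 (height functions).** This step turns domino tilings into integer functions on $V$. Given a domino tiling, call an edge *crossed* if it separates the two cells of one domino. For an edge from even $u$ to odd $v$ require
$$H(v)-H(u)=\begin{cases}+1&\text{horizontal, uncrossed}\\-3&\text{horizontal, crossed}\end{cases}\qquad H(v)-H(u)=\begin{cases}-1&\text{vertical, uncrossed}\\+3&\text{vertical, crossed}\end{cases}$$
and $H(0,n)=0$. Go around a cell from an even corner, starting along a horizontal edge. Horizontal edges are traversed from even to odd and vertical ones from odd to even, so each uncrossed side contributes $+1$ and each crossed side $-3$. Exactly one side is crossed, so the total is $0$. As $AD_n$ is simply connected, increments that sum to $0$ around every cell sum to $0$ along every closed lattice path. So $H:V\to\mathbb Z$ exists, and it is unique since $V$ is connected. It satisfies three conditions.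

* (H1) $H=2|x|$ at even and $H=2|x|-1$ at odd boundary points.
* (H2) For adjacent even $u$, odd $v$: $-3\le H(v)-H(u)\le1$ (horizontal edge), $-1\le H(v)-H(u)\le3$ (vertical edge).
* (H3) $H(v)\equiv r(v)\pmod4$, where $r=2x$ at even $v$ and $r=2x-1$ at odd $v$.

For (H1): boundary edges are uncrossed; the listed values change from even to odd by $2(|x|+1)-1-2|x|=+1$ along horizontal and by $-1$ along vertical boundary edges; and the value at $(0,n)$ is $0$. For (H3): $r$ changes from even to odd by $\pm2-1\equiv1$ horizontally and by $-1$ vertically, which mod $4$ are the increments of $H$.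

Let $\mathcal H$ be the set of all $H:V\to\mathbb Z$ with (H1)–(H3). Conversely let $H\in\mathcal H$. By (H2) and (H3) the differences from even to odd lie in $\{1,-3\}$ (horizontal) or $\{-1,3\}$ (vertical). Call the edges with $-3$ or $3$ crossed. The sum around a cell is $4-4\cdot\#\{\text{crossed sides}\}=0$, so each cell has exactly one crossed side. By (H1) boundary edges are not crossed. So the crossed edges pair up the cells, which is a domino tiling, and its height function is $H$. Domino tilings thus correspond bijectively to $\mathcal H$.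

Example: for $n=1$ the centre is odd, the boundary heights are $0$ at $(0,\pm1)$, $2$ at $(\pm1,0)$, $1$ at $(\pm1,\pm1)$, and the centre may have height $-1$ or $3$. Height $-1$ makes the two horizontal edges at the centre crossed (difference $-3$), so the dominoes are vertical. Height $3$ makes the vertical edges crossed, so the dominoes are horizontal.

**Step 3 (lowest and highest height function).** This step finds the range of $H(v)$ at each $v$. Condition (H2) says $H(w)\le H(w')+\kappa$ for adjacent $w,w'$, with

* $\kappa=1$ for ($w$ odd, $w'$ even, horizontal) and ($w$ even, $w'$ odd, vertical);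
* $\kappa=3$ for ($w$ even, $w'$ odd, horizontal) and ($w$ odd, $w'$ even, vertical).

In all four cases $r(w)-r(w')\equiv\kappa\pmod4$. Put
$$H_-(v)=2|x|-[v\text{ odd}],\qquad H_+(v)=2n-2|y|+[v\text{ odd}].$$

*$H_-\in\mathcal H$.* (H1) is immediate, (H3) follows from $2|x|\equiv2x\pmod4$, and from an even point to an odd neighbour $H_-$ changes by $\pm2-1\in\{1,-3\}$ horizontally and by $-1$ vertically.

*$H_+\in\mathcal H$.* At even boundary points $2n-2|y|=2|x|$; at odd ones $2n-2|y|+1=2(|x|-1)+1=2|x|-1$. For even $v$, $n\equiv x+y\pmod 2$ gives $2n-2|y|\equiv2x\pmod4$; for odd $v$, $n\equiv x+y+1$ gives $2n-2|y|+1\equiv2x+3\equiv2x-1\pmod 4$. From even to odd, $H_+$ changes by $+1$ horizontally and by $\pm2+1\in\{3,-1\}$ vertically.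

*Every $H\in\mathcal H$ satisfies $H_-\le H\le H_+$.* On the boundary all three agree. Conditions (H1)–(H3) are invariant under $x\mapsto-x$ and $y\mapsto-y$, so let $x,y\ge0$. For an even interior $u=(x,y)$ put $k=(n-x-y)/2$. Along $(x,y),(x+1,y),(x+1,y+1),\dots,(x+k,y+k)$ the $\kappa=1$ inequalities bound each later height by the previous one plus $1$, so $H(u)\ge H(x+k,y+k)-2k=2(x+k)-2k=2x$. Along $(x,y),(x,y+1),(x+1,y+1),\dots,(x+k,y+k)$ they bound each earlier height by the next one plus $1$, so $H(u)\le2(x+k)+2k=2n-2y$. For an odd interior $v=(x,y)$, $H(v)\ge H(x,y+1)-1\ge2x-1$ and $H(v)\le H(x+1,y)+1\le2n-2y+1$.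

**Step 4 (the poset $X_n$ appears).** This step identifies $\mathcal H$ with the order ideals of $X_n$. Let $Y$ be the set of $(v,\ell)$ with $v$ interior, $\ell\equiv r(v)+2\pmod4$ and $H_-(v)<\ell<H_+(v)$. Think of $\ell$ as a rung between two consecutive possible heights at $v$. The map
$$(a,b,c,d)\mapsto v=(a-b,\,d-c),\qquad \ell=2(a+b)+2-[v\text{ odd}]$$
is a bijection $X_n\to Y$, where sum $n-1$ corresponds to odd $v$ and sum $n-2$ to even $v$. Indeed $x+y\equiv a+b+c+d\pmod2$, which gives the parities. Put $s=a+b$; given $v$, the point is determined by $s$.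

* For odd $v=(x,y)$ the possible $s$ are those with $s\equiv x\pmod2$, $|x|\le s\le n-1-|y|$. Then $\ell=2s+1$ runs in steps of $4$ from $2|x|+1=H_-+2$ to $2n-1-2|y|=H_+-2$.
* For even $v$ they are those with $s\equiv x\pmod2$, $|x|\le s\le n-2-|y|$. Then $\ell=2s+2$ runs in steps of $4$ from $2|x|+2=H_-+2$ to $2n-2-2|y|=H_+-2$.

From now on identify $Y$ with $X_n$.

(A) *If $H(w)\le H(w')+\kappa$ is one of the inequalities of Step 3 and $(w,\ell),(w',\ell-\kappa)\in Y$, then $(w',\ell-\kappa)\le(w,\ell)$.* Passing from $(w,\ell)$ to $(w',\ell-\kappa)$, the formula for $\ell$ gives the change of $s$, the sum gives that of $c+d$, and the direction of the edge gives those of $a-b$ and $d-c$: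

* $\kappa=1$, odd to even, horizontal: $s$ drops by $1$, $c+d$ is unchanged; one of $a,b$ drops by $1$.
* $\kappa=1$, even to odd, vertical: $s$ is unchanged, $c+d$ rises by $1$; one of $c,d$ rises by $1$.
* $\kappa=3$, even to odd, horizontal: $s$ drops by $1$, $c+d$ rises by $2$; one of $a,b$ drops by $1$, both $c,d$ rise by $1$.
* $\kappa=3$, odd to even, vertical: $s$ drops by $2$, $c+d$ rises by $1$; both $a,b$ drop by $1$, one of $c,d$ rises by $1$.

In each case we moved down in the order. Conversely, lowering $a$ or $b$ by one at a point of sum $n-1$, or raising $c$ or $d$ by one at a point of sum $n-2$, is a step of one of the first two kinds.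

(B) *The order of $X_n$ is generated by the $\kappa=1$ relations in (A).* Let $p<q$. If $|q|=n-1$, then $|q|\ge|p|$ forces $a_q>a_p$ or $b_q>b_p$ (otherwise $a,b$ agree, and $c_q\le c_p$, $d_q\le d_p$ together with $|q|\ge|p|$ make all coordinates agree); lower that coordinate of $q$ by one. If $|q|=n-2$, then $|q|\le|p|$ forces $c_q<c_p$ or $d_q<d_p$ in the same way; raise that coordinate of $q$ by one. The result is in $X_n$, below $q$ and still $\ge p$. Iterate; since $X_n$ is finite we reach $p$.

*From heights to ideals.* For $H\in\mathcal H$ let $I(H)=\{(v,\ell)\in Y:\ell<H(v)\}$. If $(w,\ell)\in I(H)$, then $H(w)\ge\ell+2$ by residues mod $4$. So for a $\kappa=1$ relation, $H(w')\ge H(w)-1\ge\ell+1>\ell-1$, that is, $(w',\ell-1)\in I(H)$. By (B), $I(H)$ is an order ideal.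

*From ideals to heights.* Let $I$ be an order ideal. In a column ($v$ fixed) the elements form a chain ordered by $\ell$, since raising $\ell$ by $4$ adds $(1,1,-1,-1)$. So $I$ meets each column in an initial segment. Let $H$ have the prescribed boundary values and $H(v)=H_-(v)+4\,\#(I\cap\text{column }v)$ at interior points. Then (H1) and (H3) hold. For (H2) we verify $H(w)\le H(w')+\kappa$. If $H(w)=H_-(w)$, this follows from $H_-\in\mathcal H$ and $H\ge H_-$. Otherwise $w$ is interior and the top element of $I$ in its column is $(w,\ell)$ with $\ell=H(w)-2$. Note $\ell-\kappa\equiv r(w')+2\pmod4$.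

* If $(w',\ell-\kappa)\in Y$, it lies in $I$ by (A), so $H(w')\ge\ell-\kappa+2=H(w)-\kappa$.
* If not, then by residues $\ell-\kappa\ne H_\pm(w')$, so (also for boundary $w'$, where $H_-=H_+$) either $\ell-\kappa<H_-(w')$ or $\ell-\kappa>H_+(w')$. In the first case $H(w')\ge H_-(w')\ge\ell-\kappa+2=H(w)-\kappa$ by residues. In the second $H_+(w)\le H_+(w')+\kappa<\ell$, contradicting $(w,\ell)\in Y$.

Since $H_-\le H\le H_+$ on $\mathcal H$, the column over $v$ has exactly $(H(v)-H_-(v))/4$ elements below $H(v)$, so the two constructions are mutually inverse. Hence $H\mapsto I(H)$ is a bijection from $\mathcal H$ to the order ideals of $X_n$.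

*Maximal elements.* Call an interior $v$ with $H-4\cdot1_v\in\mathcal H$ a *down vertex* of $H$. Removing a maximal element $(v,\ell)$ from $I(H)$ gives an ideal, namely that of $H-4\cdot1_v$. Conversely, if $H-4\cdot1_v\in\mathcal H$, its ideal is $I(H)\setminus\{(v,H(v)-2)\}$, so $(v,H(v)-2)$ is maximal in $I(H)$. Hence maximal elements of $I(H)$ correspond bijectively to down vertices.

**Step 5 (tetrominoes).** This step brings the square tetrominoes in. Let $B_v$ be the $2\times2$ block centred at an interior $v$. The function $H-4\cdot1_v$ always satisfies (H1) and (H3); when does it satisfy (H2)?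

* If $v$ is even, the differences from $v$ to its neighbours increase by $4$. So (H2) persists iff the horizontal differences (in $\{1,-3\}$) are both $-3$ and the vertical ones (in $\{-1,3\}$) are both $-1$. That is, the horizontal edges at $v$ are crossed and the vertical ones are not: $B_v$ is covered by two vertical dominoes.
* If $v$ is odd, the differences from the neighbours to $v$ decrease by $4$. So (H2) persists iff the horizontal ones are both $1$ and the vertical ones both $3$. That is, the vertical edges at $v$ are crossed and the horizontal ones are not: $B_v$ is covered by two horizontal dominoes.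

Let $o(v)$ be *vertical* for even $v$ and *horizontal* for odd $v$. Then $v$ is a down vertex iff $B_v$ is covered by two dominoes of the tiling of orientation $o(v)$.

Blocks of distinct down vertices $v,w$ share no cell. Otherwise the domino covering a shared cell lies in $B_v\cap B_w$. This intersection, of two different $2\times 2$ blocks, is then exactly a domino, so $w$ is a lattice neighbour of $v$, and the domino has orientation $o(v)$ and also $o(w)$. But $v,w$ have different parities, so $o(v)\ne o(w)$, a contradiction.

Given a tiling by dominos and square tetrominoes, replace each tetromino, centred at $v$ say, by two dominoes of orientation $o(v)$. This gives a domino tiling $T$ together with a set of down vertices of $T$. Conversely, for any set of down vertices of $T$ the blocks are disjoint and can each be merged into a tetromino. This is a bijection onto pairs (domino tiling $T$, subset of its down vertices). Hence, by Step 4 and Fact 3,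
$$M(n)=\sum_T2^{\#\mathrm{down}(T)}=\sum_I2^{\#\max I}=\sum_{A\text{ antichain}}2^{|A|}.\qquad\blacksquare$$

## 4. If every $c_j$ were a polynomial

Formula (1) suggests an approach to proving the conjecture: show that every $c_j(n)$ is a polynomial in $n$. The following lemma would then finish.

**Lemma 4.** If $f$ is an integer-valued polynomial on $\mathbb N$ of degree $\le D$ with $1\le D<2^{e+1}$, then $2^k\mid 2^e\big(f(n+2^k)-f(n)\big)$ for all $n,k\ge0$.

*Proof.* By Fact 1, $f$ is an integer combination of $\binom ni$, $i\le D$, and $\binom{n+2^k}i-\binom ni=\sum_{l=1}^i\binom{2^k}l\binom n{i-l}$. From $\binom{2^k}l=\frac{2^k}l\binom{2^k-1}{l-1}$ we get $v_2\binom{2^k}l\ge k-v_2(l)\ge k-e$ for $1\le l\le D$, since $l<2^{e+1}$ gives $v_2(l)\le e$. $\blacksquare$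

The size of the poset is
$$c_1(n)=|X_n|=\binom{n+2}3+\binom{n+1}3=\frac{n(n+1)(2n+1)}6,$$
so $c_j(n)\le\binom{|X_n|}j=O(n^{3j})$, and a polynomial $c_j$ would have degree at most $3j$. By induction $3j<2^{j+1}$ for all $j\ge1$: $3<4$, and $3j+3<2^{j+1}+3<2^{j+2}$ since $2^{j+1}\ge 4$. So Lemma 4 with $D=3j$, $e=j$ would give $2^k\mid2^j\big(c_j(n+2^k)-c_j(n)\big)$ for all $j$, $k$, $n$. *If all $c_j$ were polynomials, Conjecture 1 would be true.*

The plan works for $j\le3$ and breaks at $j=4$. The next section shows both: it computes the $c_j$ with $j\le 3$ far enough to see that they are polynomials, and it isolates the one contribution to $c_4$ that its method cannot reach.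

## 5. Counting antichains by small posets

**Inclusion–exclusion.** For a set $R$ of ordered pairs $(i,k)$, $i\ne k$ in $\{1,\dots,m\}$, let
$$h_R(n)=\#\{(p_1,\dots,p_m)\in X_n^m:\ p_i\le p_k\ \ \forall(i,k)\in R\}.$$
An $m$-antichain listed in order is an $m$-tuple with $p_i\not\le p_k$ for all $i\ne k$ (equal entries are excluded, since $p\le p$). Expanding $\prod_{i\ne k}(1-[p_i\le p_k])$ gives
$$m!\,c_m(n)=\sum_R(-1)^{|R|}h_R(n).\tag{2}$$

The number $h_R$ depends only on the preorder (reflexive, transitive relation) generated by $R$: $i\le k$ iff $i=k$ or $R$ contains a directed path $i\to k$. In a preorder, indices with $i\le k\le i$ form classes, and the classes form the *quotient poset* $Q$. Equivalent indices get equal points, so $h_R=h_Q$, the number of order-preserving maps $Q\to X_n$. For $m=2$: $R=\emptyset$ gives two isolated points; $\{(1,2)\}$ and $\{(2,1)\}$ give a 2-chain; $\{(1,2),(2,1)\}$ gives one class. So $2c_2=|X_n|^2-2h_{\text{edge}}+|X_n|$.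

**Lemma 5.** Fix a preorder on $\{1,\dots,m\}$ whose quotient poset contains a 3-chain. The sum of $(-1)^{|R|}h_R(n)$ over all $R$ generating this preorder is $0$.

*Proof.* Let $K_1<K_2<K_3$ be classes and fix $i\in K_1$, $j\in K_2$, $k\in K_3$. We show that toggling $(i,k)$ preserves the set of $R$ that generate the preorder. Adding $(i,k)$ changes nothing, since $i\le k$ already. Suppose $(i,k)\in R$ and remove it. $R$ contains directed paths $i\to j$ and $j\to k$. A path $i\to j$ through $(i,k)$ would give $k\le j$, and a path $j\to k$ through $(i,k)$ would give $j\le i$; both are impossible. So both paths survive, $i\le k$ still follows, and the preorder is unchanged. Toggling changes the sign $(-1)^{|R|}$ and keeps $h_R$, so the terms cancel in pairs. $\blacksquare$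

The smallest instance: the chain $1<2<3$ is generated by exactly $\{(1,2),(2,3)\}$ and $\{(1,2),(2,3),(1,3)\}$, which have opposite signs.

**The surviving posets.** Only posets $Q$ without 3-chains remain, with at most $m$ elements, and $h_Q$ is multiplicative over connected components. In a component with at least two elements, each element is either minimal or maximal and not both, so the comparability graph is connected and bipartite, with one side below the other. Connected bipartite graphs on at most $4$ vertices are the point, the edge, the path on $3$ vertices, the star with three leaves, the path on $4$ vertices and the $4$-cycle. So for $m\le4$ the components are: a point; an edge; $V$ (one element below two); $\Lambda$ (one above two); the two stars with three leaves; the 4-element zigzag; and the *bowtie* $\{1,2\}<\{3,4\}$, with all four relations.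

The bowtie has $4$ elements, so it occurs only for $m=4$, as the whole of $Q$, with singleton classes. Then $R$ consists of relations of the bowtie. All four are covering relations, which cannot come from longer paths, so $R$ is exactly the set of all four, with sign $+$. There are $\binom42=6$ labelled bowties.

**Lemma 6.** For each connected $Q$ in the list other than the bowtie, $h_Q(n)$ agrees with a polynomial for all $n\ge0$.

*Proof.* **Step 1 (summation tool).** For a polynomial $f$ in $r\ge1$ variables, $S(N)=\sum_{t\in\mathbb N^r,\,|t|=N}f(t)$, with $S(N)=0$ for $N<0$, agrees with a polynomial for all $N\ge-(r-1)$. By linearity let $f=\prod\binom{t_i}{k_i}$ and $K=\sum k_i$. The generating function is $\prod z^{k_i}(1-z)^{-k_i-1}=z^K(1-z)^{-K-r}$, so $S(N)=\binom{N+r-1}{K+r-1}$ for $N\ge K$; for $-(r-1)\le N<K$ both sides vanish, as $0\le N+r-1<K+r-1$.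

**Step 2 (elements above a given point).** We compute $u(p)=\#\{q\in X_n:q\ge p\}$, because stars are sums of powers of it. Write $q=(a+\alpha,b+\beta,c-\gamma,d-\delta)$ with $\alpha,\beta\ge0$, $0\le\gamma\le c$, $0\le\delta\le d$. Then $\alpha+\beta=\gamma+\delta+|q|-|p|\ge-1$, which has $\gamma+\delta+|q|-|p|+1$ solutions $(\alpha,\beta)$ (correctly $0$ when the right side is $-1$). Summing over both values of $|q|$ gives $2(\gamma+\delta)+1$ if $|p|=n-1$ and $2(\gamma+\delta)+3$ if $|p|=n-2$. Summing over $\gamma,\delta$, with $\sum(\gamma+\delta)=\frac12(c+1)(d+1)(c+d)$,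
$$u(p)=(c+1)(d+1)(c+d+1)\ \text{ if }|p|=n-1,\qquad u(p)=(c+1)(d+1)(c+d+3)\ \text{ if }|p|=n-2.$$
The map $(a,b,c,d)\mapsto(c,d,a,b)$ is an order-reversing bijection of $X_n$, so $u^*(p)=\#\{q\in X_n:q\le p\}$ is given by the same formulas in $(a,b)$.

**Step 3 (point, edge, $V$, $\Lambda$, stars).** Fixing the central element decouples the others. So $h_Q$ is $\sum_p1$, $\sum_pu$, $\sum_pu^2$, $\sum_pu^{*2}$, $\sum_pu^3$, $\sum_pu^{*3}$ respectively. These are polynomials for $n\ge0$ by Step 1 with $r=4$ and $N=n-1,n-2\ge-2$.

**Step 4 (zigzag).** For $p_1\le q_1\ge p_2\le q_2$ the count is $\sum_{p\le q}u^*(q)u(p)$ with $p=p_2$, $q=q_1$. Put $p=(a,b,c+\gamma,d+\delta)$, $q=(a+\alpha,b+\beta,c,d)$ with all eight parameters in $\mathbb N$, $|p|=n-\tau$, $|q|=n-\tau'$. Then $a+b+c+d+\gamma+\delta=n-\tau$ and $\alpha+\beta=\gamma+\delta+\tau-\tau'\ge-1$, and for fixed $\tau,\tau'\in\{1,2\}$ the summand is a polynomial. Summing over $(\alpha,\beta)$ (Step 1, $r=2$) and then over the other six variables (Step 1, $r=6$, $N\ge-2$) gives a polynomial for $n\ge0$. $\blacksquare$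

**Corollary 7.** For $n\ge0$, $c_1,c_2,c_3$ are polynomials of degree $\le3,6,9$, with $c_1=n(n+1)(2n+1)/6$. Moreover
$$24c_4(n)=6h(n)+E(n),\qquad h(n)=\#\{(p_1,p_2,p_3,p_4)\in X_n^4:\ p_1,p_2\le p_3,p_4\},\tag{3}$$
with $E$ a polynomial.

*Proof.* Combine (2), Lemmas 5 and 6 and multiplicativity; for $m\le3$ no bowtie occurs. The degrees follow from $c_m=O(n^{3m})$. $\blacksquare$

A check at $n=3$: summing $u$ over the $14$ points of $X_3$ gives $22$ from $|p|=1$ (two points with $u=3$, two with $u=8$) and $49$ from $|p|=2$ (three with $u=1$, four with $u=4$, two with $u=9$, one with $u=12$). So $c_2(3)=\frac12(14^2+14)-71=34$. The Aztec diamond theorem says that $AD_3$ has $2^6=64$ domino tilings, so $X_3$ has $64$ antichains and $c_3+c_4+c_5+\dots=64-1-14-34=15$. From $M(3)=293$, $c_3+2c_4+4c_5+\dots=(293-1-28-136)/8=16$. Subtracting, $c_4+3c_5+7c_6+\dots=1$, so $c_4(3)=1$, $c_3(3)=14$. The single 4-antichain is $\{e_a+e_c,\,e_a+e_d,\,e_b+e_c,\,e_b+e_d\}$.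

**Where the method stops.** In the bowtie no element is comparable to all the others, and its comparability graph is a cycle. If we fix $p_1$ and $p_2$, the set of common upper bounds depends on them through $\max(a_1,a_2)$, $\max(b_1,b_2)$, $\min(c_1,c_2)$, $\min(d_1,d_2)$, which are not polynomials. We must split into chambers such as $a_1<a_2$, $b_2\le b_1$, and nothing guarantees that the count in each chamber is a polynomial.

Here is the danger in one picture. For $T=(T_1,\dots,T_4)\in\mathbb N^4$ let $p_i$ be $T$ with its $i$-th coordinate replaced by $0$: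
$$p_1=(0,T_2,T_3,T_4),\quad p_2=(T_1,0,T_3,T_4),\quad p_3=(T_1,T_2,0,T_4),\quad p_4=(T_1,T_2,T_3,0).$$
Then $p_1,p_2\le p_3,p_4$. Requiring $|p_1|=\dots=|p_4|=N$ forces all $T_i$ to be equal, so $T_i=N/3$. Such a quadruple exists iff $3\mid N$. In matrix terms, the $4\times4$ matrix with $0$ on the diagonal and $1$ elsewhere has eigenvalues $3,-1,-1,-1$, hence determinant $-3$. The next section shows that this effect is not washed out by the other quadruples.

## 6. The bowtie count and a pole at the cube roots of unity

**Proposition 8.** There is a polynomial $q$ of degree $\le12$, integer-valued on $\mathbb N$, with $729\,c_4(n)=[3\mid n]+q(n)$ for all $n\ge0$.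

The proof takes this section and the next. The idea is to write $h(n)$ as a diagonal coefficient of an explicit rational function in four variables, and to remove its denominator factors one at a time until only the $T_i$ of the picture above are left.

**Step 1 (generating function).** We encode bowties without the constraint on the sums. Let $X=x_1x_2x_3x_4$ and $y_i=X/x_i$. Order $\mathbb N^4$ by the rule used for $X_n$, and sum $x_1^{|p_1|}\cdots x_4^{|p_4|}$ over all $(p_i)\in(\mathbb N^4)^4$ with $p_1,p_2\le p_3,p_4$. The four coordinates are independent.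

The $a$- and the $b$-coordinates satisfy $\max(a_1,a_2)\le\min(a_3,a_4)$ (same for $b$). If $a_2\le a_1$, write $a_2=m$, $a_1=m+s$, $a_3=a_1+t$, $a_4=a_1+t'$: the monomial is $X^my_2^sx_3^tx_4^{t'}$. If $a_1<a_2$, exchange $1$ and $2$ and require $s\ge1$. So each of $a,b$ contributes $U=U_1+U_2$ with
$$U_1=\frac{y_1}{(1-X)(1-y_1)(1-x_3)(1-x_4)},\qquad U_2=\frac1{(1-X)(1-y_2)(1-x_3)(1-x_4)}.$$
The $c$- and the $d$-coordinates satisfy $\max(c_3,c_4)\le\min(c_1,c_2)$. Splitting into $c_3<c_4$ and $c_4\le c_3$, each contributes $W=W_3+W_4$ with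
$$W_3=\frac{y_3}{(1-X)(1-y_3)(1-x_1)(1-x_2)},\qquad W_4=\frac1{(1-X)(1-y_4)(1-x_1)(1-x_2)}.$$
Hence, with $\mathbf1=(1,1,1,1)$,
$$h(n)=\sum_{\tau\in\{1,2\}^4}h_\tau(n),\qquad h_\tau(n)=[x^{n\mathbf1-\tau}]\,U^2W^2.$$
The only term in the expansion of $(U_1+U_2)^2(W_3+W_4)^2$ whose denominator contains all four factors $1-y_i$ is
$$4U_1U_2W_3W_4=\frac{4\,y_1y_3}{(1-X)^4\prod_i(1-y_i)\prod_i(1-x_i)^2}.$$

**Step 2 (trading $1-x_i$ for $1-z$).** We now eliminate the factors $1-x_i$. Fix $\tau$. For $\Phi\in\mathbb Z[[x_1,\dots,x_4]]$ put $G(\Phi)=\sum_n[x^{n\mathbf1-\tau}]\Phi\cdot z^n\in\mathbb Z[[z]]$. Multiplication by $X$ shifts $n$ by one, so $G((1-X)\Phi)=(1-z)G(\Phi)$. Let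
$$\Lambda=\mathbb Z[z,z^{-1},(1-z)^{-1}]\subset\mathbb Z((z)).$$
Elements of $\Lambda$ are harmless: by Fact 2 their coefficients agree with polynomials for large $n$. For a monomial $\mu=\prod x_i^{\mu_i}$ and $r,s\in\mathbb N^4$ let $\Phi(\mu;r,s)=\mu\prod_i(1-x_i)^{-r_i}(1-y_i)^{-s_i}$, and let $e_i$ be the $i$-th unit vector.

The key identity is $1-X=(1-x_i)+x_i(1-y_i)$, valid since $X=x_iy_i$. If $r_i,s_i\ge1$, multiplying $\Phi(\mu;r,s)$ by it gives
$$(1-z)\,G(\Phi(\mu;r,s))=G(\Phi(\mu;r-e_i,s))+G(\Phi(\mu x_i;r,s-e_i)).\tag{4}$$

**Lemma 9.** (i) If some $s_i=0$, then $G(\Phi(\mu;r,s))\in\Lambda$. (ii) $G(\Phi(\mu;r,\mathbf1))\equiv(1-z)^{-|r|}\,G(\Phi(\mu;0,\mathbf1))\pmod\Lambda$.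

*Proof.* (i) Induct on $|r|+|s|$. If $r_is_i\ge1$ for some $i$, use (4): both terms on the right still have a zero entry in $s$, and $\Lambda$ is closed under division by $1-z$. The base case is $r_is_i=0$ for all $i$. Let $I=\{i:s_i\ge1\}\ne\{1,2,3,4\}$.

If $I=\emptyset$, the coefficient at $n$ is $\prod_i[x_i^{n-\tau_i-\mu_i}](1-x_i)^{-r_i}$. If all $r_i\ge1$, this agrees for large $n$ with an integer-valued polynomial in $n$, so by Fact 1 $G$ is an integer combination of the $z^i/(1-z)^{i+1}$ plus an integer polynomial in $z$. If some $r_i=0$, it is nonzero for at most one $n$. Either way $G\in\Lambda$.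

If $I\ne\emptyset$, consider a monomial of the expansion contributing at $n$. Let $T_k$ be the total exponent of $y_k$ and $T=\sum_{k\in I}T_k$. Each $y_k$ contains every $x_j$ except $x_k$. For $l\notin I$, comparing exponents of $x_l$ gives $T\le n-\tau_l-\mu_l$. For $i\in I$ we have $r_i=0$, so $T-T_i=n-\tau_i-\mu_i$. Hence $T_i\le\tau_i+\mu_i-\tau_l-\mu_l$ for each $i\in I$ (and some $l\notin I$, which exists). So $T$ is bounded, hence $n=T-T_i+\tau_i+\mu_i$ is bounded, and $G$ is a polynomial.

(ii) Induct on $|r|$. For $r_i\ge1$ use (4) with $s=\mathbf1$; the second term on the right is in $\Lambda$ by (i), and we divide by $1-z$. $\blacksquare$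

**Step 3 (only the $T_i$ remain).** We apply the lemma to $h_\tau$. All terms of $U^2W^2$ other than $4U_1U_2W_3W_4$ are integers times $(1-X)^{-4}\Phi(\mu;r,s)$ with some $s_i=0$, so they contribute elements of $\Lambda$. In the remaining term $r=(2,2,2,2)$, and $(1-X)^{-4}$ becomes $(1-z)^{-4}$. So
$$\sum_nh_\tau(n)z^n\equiv4(1-z)^{-12}\,G\Big(\frac{y_1y_3}{\prod_i(1-y_i)}\Big)\pmod\Lambda.$$
The coefficient of $z^n$ in the last $G$ is the number of $(T_1,\dots,T_4)\in\mathbb N^4$ with $T_1,T_3\ge1$ and $T-T_i=n-\tau_i$ for all $i$, where $T=\sum T_i$. Summing the four equations, $3T=4n-|\tau|$. So we need $n\equiv|\tau|\pmod3$, and then $T_i=T-n+\tau_i=\frac{n-|\tau|}3+\tau_i$ is the unique solution. It is admissible for $n\ge|\tau|$. So this $G$ is congruent to $z^{|\tau|}/(1-z^3)$ mod $\mathbb Z[z,z^{-1}]$, and multiplied by $(1-z)^{-12}$ the error stays in $\Lambda$. Since $\sum_\tau z^{|\tau|}=(z+z^2)^4$,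
$$F(z):=\sum_{n\ge0}h(n)z^n=\frac{4(z+z^2)^4}{(1-z)^{12}(1-z^3)}+\lambda(z),\qquad\lambda\in\Lambda.\tag{5}$$

**Step 4 (the residue at the cube roots of unity).** We extract the period-3 part from (5). For a primitive cube root of unity $\zeta$, $\zeta+\zeta^2=-1$ and $(1-\zeta)^2=1-2\zeta+\zeta^2=-3\zeta$, so
$$\frac{4(\zeta+\zeta^2)^4}{(1-\zeta)^{12}}=\frac4{(-3\zeta)^6}=\frac4{3^6\zeta^6}=\frac4{729}.$$
Both $\zeta$ and $\bar\zeta$ are simple zeros of $1-z^3$, so
$$\frac{4(z+z^2)^4}{(1-z)^{12}(1-z^3)}-\frac4{729}\cdot\frac1{1-z^3}$$
has no pole at $\zeta$ or $\bar\zeta$. It tends to $0$ at $\infty$ (degree $8$ over degree $15$, and degree $0$ over degree $3$) and its only pole is at $z=1$. By Fact 2 its coefficients are polynomial in $n$ for all $n\ge0$. The coefficients of $\lambda$ are polynomial for all large $n$. So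
$$h(n)=\tfrac4{729}[3\mid n]+\text{polynomial}(n)\qquad\text{for all large }n.\tag{6}$$

So $h$ is not a polynomial, and by (3) neither is $c_4$: the approach of Section 4 stops exactly here. For a disproof of the conjecture (6) is already enough (see the remark in Section 8). To get all $n\ge0$, as Theorems 1 and 2 require, we need one more section.

## 7. Reciprocity: the bowtie formula from $n=0$ on

**Step 1 (what has to be shown).** It suffices to show $F(z)\to0$ as $z\to\infty$. For then $\lambda\to0$ at $\infty$ by (5). Moreover $\lambda$ is regular at $0$, because $F$ and the first term of (5) are power series. So the only pole of $\lambda\in\Lambda$ is at $1$, and by Fact 2 its coefficients are polynomial for all $n\ge0$. Thus (6) holds for all $n\ge0$.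

The behaviour at $\infty$ is read off from a reciprocity theorem, which we prove.

**Lemma 10 (Stanley-type reciprocity).** Let $C\subset\mathbb R^D$ be a full-dimensional pointed rational cone with interior $C^\circ$, $\nu$ an integral linear form positive on $C\setminus0$, and $y\in\mathbb R^D$. Then $\sigma(z)=\sum_{x\in\mathbb Z^D\cap(y+C)}z^{\nu(x)}$ is rational and, as rational functions,
$$\sigma(1/z)=(-1)^D\sum_{x\in\mathbb Z^D\cap(-y+C^\circ)}z^{\nu(x)}.$$

Example: $D=1$, $C=[0,\infty)$, $\nu(x)=x$, $y=-\frac12$. Then $\sigma=\sum_{x\ge0}z^x=\frac1{1-z}$, and $\sigma(1/z)=\frac{-z}{1-z}=-\sum_{x\ge1}z^x$, the sum over integers in $(\frac12,\infty)=-y+C^\circ$.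

*Proof.* Triangulate $C$ into full-dimensional simplicial rational cones $\Delta$. Fix $\xi\in C^\circ$ on none of the hyperplanes spanned by facets of the $\Delta$'s, and put $\Delta^\pm=\{x\in\Delta:x\pm\epsilon\xi\in\Delta\text{ for all small }\epsilon>0\}$.

*Disjoint decompositions.* Let $x\in C$. The points $x+\epsilon\xi\in C$ avoid all these hyperplanes for small $\epsilon>0$, so they lie in the interior of one fixed $\Delta$, and $x\in\Delta$ as $\Delta$ is closed. The interiors are disjoint, so $x$ lies in $\Delta^+$ for this $\Delta$ only; thus $C=\bigsqcup\Delta^+$. Next, $\{x\in C:x-\epsilon\xi\in C\text{ for small }\epsilon>0\}=C^\circ$: interior points clearly belong to the left side, and if $x\in C$ lies on a facet $\{L=0\}$ of $C$ (with $L\ge0$ on $C$), then $L(\xi)>0$ gives $L(x-\epsilon\xi)<0$. As before this set is $\bigsqcup\Delta^-$, so $C^\circ=\bigsqcup\Delta^-$.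

*One simplicial cone.* Let $\Delta$ have integer generators $v_1,\dots,v_D$ and $\xi=\sum\xi_jv_j$, all $\xi_j\ne0$. Put $J=\{j:\xi_j<0\}$. Then $\Delta^+=\{\sum\lambda_jv_j:\lambda_j>0\ (j\in J),\ \lambda_j\ge0\ (j\notin J)\}$, and $\Delta^-$ is the same with $J$ replaced by its complement $J^c$. Let $\mathrm{Box}_J$ be the set of $\sum\lambda_jv_j$ with $\lambda_j\in(0,1]$ for $j\in J$ and $\lambda_j\in[0,1)$ for $j\notin J$. Each element of $\Delta^+$ is uniquely an element of $\mathrm{Box}_J$ plus an $\mathbb N$-combination of the $v_j$. Since the $v_j$ are integral,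
$$\sum_{x\in\mathbb Z^D\cap(y+\Delta^+)}z^{\nu(x)}=\frac{\sum_{x\in\mathbb Z^D\cap(y+\mathrm{Box}_J)}z^{\nu(x)}}{\prod_j(1-z^{\nu(v_j)})}.$$
Since $\frac1{1-z^{-m}}=-\frac{z^m}{1-z^m}$, substituting $1/z$ gives $(-1)^D\sum_xz^{\nu(\sum v_j-x)}/\prod_j(1-z^{\nu(v_j)})$. The map $x\mapsto\sum v_j-x$ sends $y+\sum\lambda_jv_j$ to $-y+\sum(1-\lambda_j)v_j$, so it maps $\mathbb Z^D\cap(y+\mathrm{Box}_J)$ bijectively onto $\mathbb Z^D\cap(-y+\mathrm{Box}_{J^c})$. By the same formula with $-y$ and $J^c$, the result is $(-1)^D\sum_{x\in\mathbb Z^D\cap(-y+\Delta^-)}z^{\nu(x)}$. Sum over $\Delta$. $\blacksquare$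

**Step 2 (bowties as lattice points of a shifted cone).** We bring $h_\tau$ into the form of Lemma 10. Use coordinates $x=(a_i,b_i,c_i\ (1\le i\le4),\nu)\in\mathbb R^{13}$ and put $d_i=\nu-a_i-b_i-c_i$. Let $C$ be the cone
$$a_i,b_i,c_i,d_i\ge0\ (1\le i\le4);\quad a_i\le a_k,\ b_i\le b_k,\ c_i\ge c_k,\ d_i\ge d_k\quad(i\in\{1,2\},\ k\in\{3,4\}).$$
It is rational. It is full-dimensional: $(a_i,b_i,c_i,d_i)=(1,1,2,2)$ for $i=1,2$ and $(2,2,1,1)$ for $i=3,4$, with $\nu=6$, satisfies all inequalities strictly. Since $\nu=a_i+b_i+c_i+d_i$ for each $i$, $\nu>0$ on $C\setminus\{0\}$, so $C$ is pointed.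

Fix $\tau$. Since $|p_i|=n-\tau_i$, the last coordinate of $p_i$ is $d_i-\tau_i$ when $\nu=n$. So $h_\tau(n)$ counts the $x\in\mathbb Z^{13}$ with $\nu=n$ that satisfy the inequalities above with each $d_i$ replaced by $d_i-\tau_i$. Let $y$ be the point with $\nu=\frac12$ and
$$(a_i,b_i,c_i,d_i-\tau_i)=\begin{cases}(\frac14,\frac14,0,0)-\frac{\tau_i}4\mathbf1,&i=1,2,\\(0,0,\frac14,\frac14)-\frac{\tau_i}4\mathbf1,&i=3,4,\end{cases}$$
which is consistent, since these entries sum to $\frac12-\tau_i$. At $y$ the entries $a_i,b_i,c_i,d_i-\tau_i$ lie in $\{0,-\frac14,-\frac12\}$. For $i\in\{1,2\}$, $k\in\{3,4\}$, the differences $a_k-a_i$, $b_k-b_i$, $c_i-c_k$ and $(d_i-\tau_i)-(d_k-\tau_k)$ equal $-\frac14\pm\frac{\tau_i-\tau_k}4\in\{-\frac12,-\frac14,0\}$. All these values lie in $(-1,0]$, and at integer points $x$ the corresponding quantities are integers. So for them "$\ge0$" is equivalent to "$\ge$ the value at $y$", and the latter inequalities together say $x-y\in C$. Hence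
$$h_\tau(n)=\#\{x\in\mathbb Z^{13}\cap(y+C):\nu(x)=n\}.$$

**Step 3 (behaviour at infinity).** By Lemma 10, $\sum_nh_\tau(n)z^n$ with $z$ replaced by $1/z$ is $\pm\sum z^{\nu(x)}$ over lattice points $x\in-y+C^\circ$. For such $x$ we have $x+y\in C^\circ$, so $a_i>-a_i(y)\ge0$, hence $a_i\ge1$; likewise $b_i,c_i\ge1$; and $d_i+\tau_i>-(d_i(y)-\tau_i)\ge0$, so $d_i+\tau_i\ge1$. Therefore $\nu=a_i+b_i+c_i+d_i\ge4-\tau_i\ge2$. So the series is $O(z^2)$ as $z\to0$. Summing over $\tau$, $F(1/z)=O(z^2)$, that is, $F(z)\to0$ as $z\to\infty$. By Step 1, (6) holds for all $n\ge0$.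

*Proof of Proposition 8.* By (3) and (6) for all $n\ge0$, $c_4(n)=\frac{6}{24}\cdot\frac4{729}[3\mid n]+\text{polynomial}=\frac1{729}[3\mid n]+\text{polynomial}$. The polynomial has degree $\le12$ since $c_4=O(n^{12})$. Put $q(n)=729c_4(n)-[3\mid n]$: this is a polynomial in $n$ with values in $\mathbb Z$. $\blacksquare$

## 8. Residues modulo 32: proofs of Theorem 1 and Theorem 2(a), (b)

**Step 1 (reduction mod 32).** We collect the terms of (1) that survive. Those with $j\ge5$ vanish mod $32$. Since $729$ is odd, $16c_4\equiv16\cdot729\,c_4\pmod{32}$. By Proposition 8, for all $n\ge0$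
$$M(n)\equiv1+2c_1(n)+4c_2(n)+8c_3(n)+16q(n)+16[3\mid n]\pmod{32}.\tag{7}$$

**Step 2 (the polynomial part obeys the conjecture).** Lemma 4 applies with $(D,e)=(3,1),(6,2),(9,3)$ to $c_1,c_2,c_3$ and with $(12,3)$ to $q$. So the differences of $2c_1$, $4c_2$, $8c_3$, $16q$ under $n\mapsto n+2^k$ are all divisible by $2^k$. Hence
$$M(n+2^k)-M(n)\equiv16\big([3\mid n+2^k]-[3\mid n]\big)\pmod{2^{\min(k,5)}}.\tag{8}$$

**Step 3 (conclusions).** For $1\le k\le4$ the right side of (8) vanishes mod $2^k$: this is Theorem 2(a). For $k\ge5$, (8) is the congruence in Theorem 2(b). For $k=5$ we have $n+32\equiv n+2\pmod3$, so the bracket difference is $-1,1,0$ for $n\equiv0,1,2\pmod3$, and the right side vanishes mod $32$ exactly when $n\equiv2\pmod3$. Taking $n=0$ and $k\ge5$ gives $M(2^k)-M(0)\equiv-16\equiv16\pmod{32}$: Theorem 1, and Conjecture 1 is disproved. $\blacksquare$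

*Remark.* If (6) is used only for large $n$, that is, without Section 7, then $q$ is still a polynomial that is integer-valued at large $n$, hence integer-valued by Fact 1, and the same computation gives (8) for all large $n$. So $M(n+32)-M(n)\equiv16\pmod{32}$ for all large $n$ divisible by $3$, which already disproves the conjecture.

## 9. The least period mod 32 is 96: proof of Theorem 2(c)

To find the exact period we also need the shift by $16$ modulo $32$, one factor of $2$ more than Lemma 4 gives directly. The extra factor comes from a symmetry.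

**Lemma 11.** $c_2(n)$ and $c_3(n)$ are even for all $n\ge0$.

*Proof.* Let $s_1$ exchange $a\leftrightarrow b$ and $s_2$ exchange $c\leftrightarrow d$. The group $\{1,s_1,s_2,s_1s_2\}$ acts on $X_n$ by automorphisms. Its orbits on $j$-antichains have size $1$, $2$ or $4$, so $c_j(n)$ is congruent mod $2$ to the number of invariant $j$-antichains. An invariant antichain is a union of orbits on $X_n$, which have size $1$, $2$ or $4$.

* Fixed points are $(a,a,c,c)$. Two of them have equal $a+c$, as $2(a+c)$ is the even one of $n-1,n-2$; then $a\le a'$ gives $c\ge c'$, so they are comparable. So an antichain contains at most one fixed point.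
* A point fixed by $s_1s_2$ has $a=b$, $c=d$, hence is fixed by the whole group. So size-2 orbits are of type I: $\{(a,b,c,c),(b,a,c,c)\}$ with $a\ne b$; or of type II: $\{(a,a,c,d),(a,a,d,c)\}$ with $c\ne d$.

For $j=2,3$ an invariant antichain has no orbit of size $4$ and at most one fixed point, so it contains exactly one size-2 orbit. The order-reversing involution $(a,b,c,d)\mapsto(c,d,a,b)$ of $X_n$ interchanges $s_1$ and $s_2$ by conjugation. So it maps invariant antichains to invariant antichains, and it swaps the types. Hence it fixes no invariant antichain, and their number is even. $\blacksquare$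

The values $c_2(2)=2$, $c_2(3)=34$, $c_3(3)=14$ found above agree with this.

**Step 1 (shift by 16).** We compute $M(n+16)-M(n)$ mod $32$. Apply Lemma 4 with $k=4$ to the integer-valued polynomials $c_2/2$ ($e=2$), $c_3/2$ ($e=3$) and $q$ ($e=3$). Since $4c_2=2\cdot2^2\cdot\frac{c_2}2$, $8c_3=2\cdot2^3\cdot\frac{c_3}2$ and $16q=2\cdot2^3q$, their differences under $n\mapsto n+16$ are divisible by $32$. Also $c_1(n)=\sum_{i=1}^ni^2$, so
$$c_1(n+16)-c_1(n)=\sum_{i=1}^{16}(n+i)^2\equiv\sum_{r=0}^{15}r^2=1240\equiv8\pmod{16}.$$
So by (7)
$$M(n+16)-M(n)\equiv16\big(1+[3\mid n+16]-[3\mid n]\big)\pmod{32}.\tag{9}$$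

**Step 2 (96 is the least period).** Applying (9) three times, the brackets telescope to $[3\mid n+48]-[3\mid n]=0$, so $M(n+48)-M(n)\equiv48\equiv16\pmod{32}$ for all $n\ge0$. Applying this twice, $M(n+96)\equiv M(n)\pmod{32}$. So $96$ is a period mod $32$, and $48$ is not. By Theorem 2(b) with $n=0$, $32$ is not a period either. The least period of a purely periodic sequence divides every period, in particular $96=2^5\cdot3$. Every proper divisor of $96$ divides $32$ or $48$, and multiples of a period are periods, so no proper divisor of $96$ is a period. The least period is $96$.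

**Step 3 (eventual periods).** We show that passing to large $n$ or larger moduli does not help. Let $p$ be an eventual period of $M$ mod $2^k$ with $k\ge5$. It is an eventual period mod $32$. Put $g=\gcd(p,96)$ and write $g=up-96w$ with $u,w\ge0$. For large $n$, $M(n+g)\equiv M(n+g+96w)=M(n+up)\equiv M(n)\pmod{32}$, so $g$ is an eventual period mod $32$. It is in fact a period: for any $n\ge0$ and $m$ large, $M(n+g)\equiv M(n+96m+g)\equiv M(n+96m)\equiv M(n)\pmod{32}$. As $g$ divides $96$, Step 2 gives $g=96$, that is, $96\mid p$. In particular $p$ is divisible by $3$, so it is not a power of $2$. This proves Theorem 2(c). $\blacksquare$
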